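\title{Holomorphic Riemannian metrics on compact complex manifolds need not be locally homogeneous}

\begin{abstract}
We disprove the conjecture that every holomorphic Riemannian metric on a compact complex manifold is locally homogeneous. For each $n\ge5$ we construct a compact quotient of $\mathbb C^n$ with such a metric whose Ricci tensor vanishes exactly along a hypersurface. The manifold fibers over an elliptic curve, the local Killing fields span exactly the tangent spaces of the fibers, and no nonempty open subset is locally homogeneous. We also prove the conjecture for $n\le2$.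
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $X$ be a compact connected complex manifold of complex dimension $n$, with holomorphic tangent bundle $TX$. A \emph{holomorphic Riemannian metric} on $X$ is a holomorphic section $g$ of the bundle $S^2(T^*X)$ of complex quadratic forms on $TX$ that is nondegenerate at every point. In local coordinates $g=g_{\alpha\beta}\,dz^\alpha dz^\beta$ (repeated indices are summed), with a symmetric matrix of holomorphic functions whose determinant has no zero. No complex conjugation occurs, so $g$ has no sign, and for $n\ge2$ every tangent space contains nonzero null vectors.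

A \emph{local isometry} is a biholomorphism $\phi\colon V\to V'$ between open subsets of $X$ with $\phi^*g=g$. Local isometries form a pseudogroup, and two points lie in the same \emph{orbit} if some local isometry takes one to the other. The metric is \emph{locally homogeneous} if $X$ is a single orbit; an open subset $W$ is locally homogeneous if $g|_W$ is. A \emph{local Killing field} is a holomorphic vector field $K$ on an open set with $\mathcal L_Kg=0$, that is, one whose local flow consists of local isometries. Two points lie in the same \emph{Killing orbit} if a finite chain of such local flows leads from one to the other. Local homogeneity is equivalent to the condition that at every point the local Killing fields span the tangent space. We do not use this equivalence: our examples are shown directly to violate both conditions.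

A constant nondegenerate form on $\mathbb C^n$ descends to every complex torus, and translations make it locally homogeneous. In the same way a left-invariant metric on a complex Lie group $G$ descends to a locally homogeneous metric on every compact quotient $\Gamma\backslash G$ by a discrete subgroup. There is a reason to expect that no metric behaves differently. The natural way to tell two points apart is to compare scalar curvature invariants: the scalar curvature, the square norm of the Ricci tensor, and in general any complete contraction of a product of the curvature tensor and its covariant derivatives. These are holomorphic functions on $X$, so they are all constant. For $n\le2$ this settles the matter (Proposition~\ref{prop:low}), and it is known that for $n=3$ every holomorphic Riemannian metric on $X$ is locally homogeneous. The following conjecture is posed by Biswas and Dumitrescu \cite{BD}.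

\begin{quote}
\textbf{Conjecture.} Any holomorphic Riemannian metric on a compact complex manifold is locally homogeneous.
\end{quote}

\begin{theorem}\label{thm:A}
For every $n\ge5$ there is a compact connected complex manifold $X$ of dimension $n$ with a holomorphic Riemannian metric $g$ whose Ricci tensor vanishes on a nonempty complex hypersurface $D\subsetneq X$ and at no point of $X\setminus D$. Hence $g$ is not locally homogeneous.
\end{theorem}

This leaves the possibility that $g$ is locally homogeneous away from $D$. It is not.

\begin{theorem}\label{thm:B}
For the pair $(X,g)$ constructed in Section~\ref{sec:quot} there is a surjective holomorphic submersion $\pi\colon X\to E$ with connected fibers onto an elliptic curve such that at every point of $X$ the local Killing fields span exactly $\ker d\pi$. All Killing orbits have codimension exactly $1$, no nonempty open subset of $X$ is locally homogeneous, and every orbit of the pseudogroup of local isometries is a finite union of fibers of $\pi$.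
\end{theorem}

\begin{proposition}\label{prop:low}
For $n\le2$ every holomorphic Riemannian metric on a compact connected complex manifold of dimension $n$ is locally homogeneous.
\end{proposition}

Together with the known result for $n=3$, the conjecture is true for $n\le3$ and false for all $n\ge5$. The case $n=4$ is not decided here.

The heuristic above fails because compactness constrains functions more than tensors: a holomorphic tensor on $X$ can vanish along a hypersurface without vanishing identically, and if it is built from a null covector, no contraction detects it. In our examples the Ricci tensor is $2\pi^2\vartheta(z)e^{2\pi it}\,dx^2$ with $dx$ null and $\vartheta$ a theta function. Section~\ref{sec:model} studies the local model and Section~\ref{sec:quot} finds a compact quotient, which is the main difficulty. Theorem~\ref{thm:B} is proved in Section~\ref{sec:killing}.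

\section{Curvature, and dimensions one and two}\label{sec:low}

We write $dx\,dy=\frac12(dx\otimes dy+dy\otimes dx)$ and $dx^2=dx\otimes dx$. The formulas of Riemannian geometry are algebraic and carry over unchanged. The \emph{Levi-Civita connection} $\nabla$ of $g$ is the unique torsion-free holomorphic connection with $\nabla g=0$. Its Christoffel symbols are the holomorphic functions
\begin{equation}\label{eq:chr}
\Gamma^\alpha_{\beta\gamma}=g^{\alpha\delta}\,\Gamma_{\delta,\beta\gamma},\qquad
\Gamma_{\delta,\beta\gamma}=\tfrac12(\partial_\beta g_{\delta\gamma}+\partial_\gamma g_{\delta\beta}-\partial_\delta g_{\beta\gamma}),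
\end{equation}
and $\nabla dz^\alpha=-\Gamma^\alpha_{\beta\gamma}\,dz^\beta\otimes dz^\gamma$. The direction of differentiation occupies the first slot, so $\nabla(fS)=df\otimes S+f\nabla S$ for a function $f$ and a tensor $S$. The curvature is $R(V,W)Z=\nabla_V\nabla_WZ-\nabla_W\nabla_VZ-\nabla_{[V,W]}Z$, the Ricci tensor $\mathrm{Ric}(W,Z)$ is the trace of $V\mapsto R(V,W)Z$, and $\mathrm{scal}=g^{\beta\gamma}\mathrm{Ric}_{\beta\gamma}$. In coordinates,
\begin{equation}\label{eq:ric}
\mathrm{Ric}_{\beta\gamma}=\partial_\alpha\Gamma^\alpha_{\beta\gamma}-\partial_\gamma\Gamma^\alpha_{\beta\alpha}+\Gamma^\alpha_{\alpha\delta}\Gamma^\delta_{\beta\gamma}-\Gamma^\alpha_{\gamma\delta}\Gamma^\delta_{\beta\alpha}.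
\end{equation}
By uniqueness of $\nabla$, a local isometry $\phi$ preserves $\nabla$. Hence $\phi^*\mathrm{Ric}=\mathrm{Ric}$, and $\phi^*(\nabla S)=\nabla(\phi^*S)$ for every tensor $S$.

\begin{proof}[Proof of Proposition~\ref{prop:low}]
Let $p,p'\in X$.

\emph{Dimension one.} Near $p$ write $g=\alpha(z)\,dz^2$ with $\alpha$ nowhere zero, and let $w$ be the primitive of a branch of $\sqrt\alpha$ with $w(p)=0$. Then $w$ is a local coordinate and $g=dw^2$. Choose $w'$ near $p'$ in the same way. The map $\phi$ defined by $w'\circ\phi=w$ is a local isometry taking $p$ to $p'$.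

\emph{Dimension two.} The form $g(R(V,W)Z,Y)$ is skew in $(V,W)$ and skew in $(Z,Y)$, and $\Lambda^2T_pX$ is a line. So this form is a multiple of the nonzero form $g(W,Z)g(V,Y)-g(V,Z)g(W,Y)$, and taking traces identifies the factor:
\[
R(V,W)Z=\tfrac12\,\mathrm{scal}\,\bigl(g(W,Z)V-g(V,Z)W\bigr).
\]
The holomorphic function $\mathrm{scal}$ is constant because $X$ is compact and connected. Therefore $\nabla R=0$, and every complex linear isometry $L\colon T_pX\to T_{p'}X$ carries $R_p$ to $R_{p'}$. Such an $L$ exists, since every nondegenerate complex quadratic form has an orthonormal basis.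

We recall Cartan's theorem \cite[Thm.~VI.7.4]{KN} for torsion-free connections: on a smooth manifold with a torsion-free linear connection whose curvature is parallel, a linear isomorphism $T_pX\to T_{p'}X$ that carries $R_p$ to $R_{p'}$ is the differential at $p$ of an affine isomorphism $\phi$ from a neighborhood of $p$ onto a neighborhood of $p'$. To apply it, view smooth real vector fields in holomorphic coordinates as $\mathbb C^2$-valued functions and put $(\nabla^{\mathbb R}_VW)^\alpha=V(W^\alpha)+\Gamma^\alpha_{\beta\gamma}V^\beta W^\gamma$. Since $V(f)=V^\beta\partial_\beta f$ for holomorphic $f$, this torsion-free connection has curvature $R$, and $R$ and $g$ are parallel for it. So $\phi$ exists with $d\phi_p=L$. An affine map takes geodesics to geodesics, so $\phi=\exp_{p'}\circ L\circ\exp_p^{-1}$ near $p$. The geodesic equation $\ddot z^\alpha+\Gamma^\alpha_{\beta\gamma}(z)\dot z^\beta\dot z^\gamma=0$ has holomorphic coefficients, so its solutions depend holomorphically on the initial data. Hence $\exp_p$, $\exp_{p'}$ and $\phi$ are holomorphic. Finally $\phi^*g$ and $g$ are parallel and agree at $p$, so they agree on a connected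 neighborhood of $p$.
\end{proof}

Compactness was used only to make $\mathrm{scal}$ constant, and in dimension two it is needed. On $\mathbb C^2$ the metric $dx^2+f(x)^2dy^2$ has $\mathrm{Ric}_{xx}=-f''/f$ by \eqref{eq:ric}, so $f=e^{x^2/2}$ gives $\mathrm{scal}=-2(1+x^2)$.

\section{Metrics with a parallel null covector}\label{sec:model}

We want a metric whose curvature varies while all its scalar invariants stay constant. The simplest way is to perturb a flat metric by a multiple of the square of a null covector. Let $n\ge3$, let $\eta=\eta_{ij}\,dq^idq^j$ be a constant nondegenerate form on $\mathbb C^{n-2}$, the \emph{base}, and let $H$ be an entire function on $\mathbb C^{n-2}$. On $\mathbb C^n$, with coordinates $(q,x,y)$, put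
\[
g_H=\eta+2\,dx\,dy+H(q)\,dx^2 .
\]
Write $H_i=\partial H/\partial q^i$ and $\Delta_\eta H=\eta^{ij}H_{ij}$.

\begin{lemma}\label{lem:model}
The form $g_H$ is a holomorphic Riemannian metric on $\mathbb C^n$, and
\[
\nabla dx=0,\qquad \nabla dq^i=\tfrac12\eta^{ij}H_j\,dx^2,\qquad \mathrm{Ric}=-\tfrac12(\Delta_\eta H)\,dx^2 .
\]
\end{lemma}

\begin{proof}
The matrix of $g_H$ is block diagonal with blocks $\eta$ and $\left(\begin{smallmatrix}H&1\\1&0\end{smallmatrix}\right)$. The second block has determinant $-1$ and inverse given by $g^{xx}=0$, $g^{xy}=1$, $g^{yy}=-H$. The only nonconstant coefficient of $g_H$ is $g_{xx}=H$, which does not depend on $x,y$. So in \eqref{eq:chr} the only nonzero lower symbols are $\Gamma_{x,xi}=\Gamma_{x,ix}=\frac12H_i$ and $\Gamma_{i,xx}=-\frac12H_i$. Raising the first index, and using $g^{xx}=0$, we find that the only nonzero Christoffel symbols are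
\[
\Gamma^y_{xi}=\Gamma^y_{ix}=\tfrac12H_i,\qquad \Gamma^i_{xx}=-\tfrac12\eta^{ij}H_j .
\]
This gives the first two formulas. In \eqref{eq:ric}, the second and third terms vanish because no nonzero symbol has its upper index among its lower ones. In the last term $\Gamma^\alpha_{\gamma\delta}\Gamma^\delta_{\beta\alpha}$, for $\alpha=x$ the first factor is zero; for $\alpha=y$ the second factor is zero, since $y$ is never a lower index; for $\alpha=i$ the first factor forces $\delta=x$, and then the second factor is zero. In the first term, $\partial_y\Gamma^y_{xi}=0$, so only $\partial_i\Gamma^i_{xx}=-\frac12\Delta_\eta H$ remains.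
\end{proof}

\begin{remark}\label{rem:scalar}
All scalar curvature invariants $J$ of $g_H$ vanish. Indeed, $J(g_H)$ does not depend on $x,y$, and $(q,x,y)\mapsto(q,\mu x,\mu^{-1}y)$ pulls $g_H$ back to $g_{\mu^2H}$, so $J(g_{\mu^2H})(q)=J(g_H)(q)$ for all $\mu\ne0$. The left side is a polynomial in $\mu$, and its value at $\mu=0$ is $J(g_0)=0$.
\end{remark}

If $\Delta_\eta H$ has zeros but is not identically zero, then $g_H$ is not locally homogeneous. The problem is to find a compact quotient. The following isometries are available.

\begin{lemma}\label{lem:sym}
Let $\varphi$ be a biholomorphism of $\mathbb C^{n-2}$ with $\varphi^*\eta=\eta$ and $H\circ\varphi=\mu^{-2}H$ for a constant $\mu\neq0$, and let $\lambda\in\mathbb C^2$. Then $(q,(x,y))\mapsto(\varphi(q),(\mu x,\mu^{-1}y)+\lambda)$ is an isometry of $g_H$.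
\end{lemma}

\begin{proof}
The pullback of $g_H$ is $\eta+2\mu\mu^{-1}dx\,dy+\mu^{-2}H\mu^2dx^2$.
\end{proof}

So we look for a group of isometries $\varphi$ of $\eta$ that acts cocompactly on the base and multiplies $H$ by constants $\mu^{-2}$, and for a lattice in the $(x,y)$-plane that is stable under the matrices $\mathrm{diag}(\mu,\mu^{-1})$. If all $|\mu|$ equal $1$, then $|H|$ attains its maximum, $H$ is constant and $g_H$ is flat. Hence some $\mathrm{diag}(\mu,\mu^{-1})$ with $|\mu|\ne1$ must preserve a lattice, and a hyperbolic integral matrix provides one. We fix the following data for the rest of the paper.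

The matrix $A=\left(\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right)\in SL(2,\mathbb Z)$ has characteristic polynomial $\xi^2-3\xi+1$ and eigenvalues $\varepsilon^{\pm1}$, where $\varepsilon=\frac{3+\sqrt5}2>1$. Choose $P\in GL(2,\mathbb R)$ with $PAP^{-1}=S:=\mathrm{diag}(\varepsilon,\varepsilon^{-1})$. Then $\Lambda=P(\mathbb Z[i]^2)$ is a lattice in $\mathbb C^2$, and $S\Lambda=PA(\mathbb Z[i]^2)=\Lambda$. Put
\[
\omega=\frac i\pi\log\varepsilon,\qquad\text{so that}\qquad e^{2\pi i\omega}=\varepsilon^{-2}\quad\text{and}\quad\omega\notin\mathbb R .
\]

\begin{example}\label{ex:three}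
Take $n=3$, $\eta=dt^2$, $H=e^{2\pi it}$. Translation of $t$ by $1$ fixes $H$, and translation by $\omega$ multiplies it by $\varepsilon^{-2}$. By Lemma~\ref{lem:sym} the maps
\[
(t,(x,y))\mapsto(t+k+l\omega,\ S^l(x,y)+\lambda),\qquad k,l\in\mathbb Z,\ \lambda\in\Lambda,
\]
are isometries of $g_H$. They form a group whose quotient is a compact manifold; the proofs of Lemma~\ref{lem:normal} and Proposition~\ref{prop:action} show this once the coordinates $z,u,w$ are deleted. On the quotient neither $H$ nor $dx$ is defined, but $\mathrm{Ric}=2\pi^2H\,dx^2$ is. It has no zeros, and the metric is locally homogeneous: the isometries $(t,x,y)\mapsto(t+s,e^{-\pi is}x,e^{\pi is}y)$, $s\in\mathbb C$, and the translations in $x,y$ act transitively on $\mathbb C^3$.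
\end{example}

The example shows how a nonconstant $H$ survives on a compact quotient. It remains to give $H$ zeros, and translations of the base cannot do that.

\begin{remark}\label{rem:torus}
Let $L$ be a lattice in $\mathbb C^{n-2}$ and let $H\not\equiv0$ satisfy $H(q+v)=\chi(v)H(q)$ with constants $\chi(v)\neq0$ for $v\in L$. The homomorphism $\log|\chi|$ extends to a real linear form $\ell$ on $\mathbb C^{n-2}$, and $\ell=\operatorname{Re}\alpha$ for the complex linear form $\alpha(v)=\ell(v)-i\ell(iv)$. The function $|He^{-\alpha}|$ is $L$-periodic, hence bounded, so $H$ is a constant multiple of $e^\alpha$ by Liouville's theorem. Lemma~\ref{lem:sym} then applies to every translation $q\mapsto q+v$, with $\mu=e^{-\alpha(v)/2}$, and isometries of $g_H$ act transitively on $\mathbb C^n$.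
\end{remark}

\section{A theta function, a shear, and the compact quotient}\label{sec:quot}

\subsection{The theta function}
Fix $\tau$ with $\operatorname{Im}\tau>0$, put $\Omega=\mathbb Z+\tau\mathbb Z$ and $E=\mathbb C/\Omega$, and let $\vartheta(z)=\sum_{k\in\mathbb Z}e^{\pi ik^2\tau+2\pi ikz}$. The terms have modulus $e^{-\pi k^2\operatorname{Im}\tau-2\pi k\operatorname{Im}z}$, so $\vartheta$ is entire, and $\vartheta\not\equiv0$ because its Fourier coefficients are nonzero. We recall Jacobi's description of its periods and zeros:
\begin{equation}\label{eq:theta}
\vartheta(z+1)=\vartheta(z),\qquad\vartheta(z+\tau)=e^{-\pi i\tau-2\pi iz}\vartheta(z),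
\end{equation}
and the zeros are simple and are exactly the points of $z_0+\Omega$, where $z_0=\frac{1+\tau}2$. The second identity follows from $k^2\tau+2k(z+\tau)=(k+1)^2\tau+2(k+1)z-\tau-2z$. Let $\psi$ denote a local branch of $\log\vartheta$. Then $\psi'=\vartheta'/\vartheta$ is meromorphic on $\mathbb C$, and \eqref{eq:theta} gives
\begin{equation}\label{eq:psi}
\psi'(z+1)=\psi'(z),\qquad \psi'(z+\tau)=\psi'(z)-2\pi i .
\end{equation}
So the integral of $\psi'$ around a period parallelogram is $2\pi i$, and $\vartheta$ has exactly one zero modulo $\Omega$, counted with multiplicity. At $z_0$ the $k$th term is $(-1)^ke^{\pi i\tau k(k+1)}$, which cancels the term of index $-1-k$; hence $\vartheta(z_0)=0$.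

\subsection{Finding the group in dimension five}
The function $\vartheta$ has zeros, but its factor $e^{-\pi i\tau-2\pi iz}$ is not constant, as Lemma~\ref{lem:sym} requires. The exponential of Example~\ref{ex:three} absorbs it: the function
\[
H(z,t)=\vartheta(z)\,e^{2\pi it}
\]
is invariant under the shear $(z,t)\mapsto(z+\tau,\,t+z+\frac\tau2)$, because
\begin{equation}\label{eq:Hb}
e^{-\pi i\tau-2\pi iz}\vartheta(z)\cdot e^{2\pi i(t+z+\tau/2)}=H(z,t).
\end{equation}
The shear must also be an isometry of $\eta$, and on the $(z,t)$-plane this is impossible. Substituting $dt+dz$ for $dt$ in $\alpha\,dz^2+2\beta\,dz\,dt+\gamma\,dt^2$ adds $2\gamma\,dz\,dt+(2\beta+\gamma)\,dz^2$, so an invariant form has $\beta=\gamma=0$ and is degenerate. We therefore add a coordinate $u$ paired with $z$, take $\eta=2\,dz\,du+dt^2$, and let the shear act by $u\mapsto u+\alpha t+\beta z$. Now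
\begin{equation}\label{eq:etab}
2\,dz\,(du+\alpha\,dt+\beta\,dz)+(dt+dz)^2=\eta+2(\alpha+1)\,dz\,dt+(2\beta+1)\,dz^2,
\end{equation}
so $\eta$ is preserved exactly when $\alpha=-1$, $\beta=-\frac12$. The base thus has the three coordinates $z,t,u$, and with $x,y$ the construction needs five dimensions. One cost remains: the commutators of the shear with the translations of $t$ by $1$ and $\omega$ and of $z$ by $1$ produce translations of $u$ by $1$, $\omega$ and $\frac12$ (Lemma~\ref{lem:normal}). These numbers must lie in a discrete subgroup of $\mathbb C$, and they do: since $\omega\notin\mathbb R$, the group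
\[
N=\tfrac12\mathbb Z+\omega\mathbb Z
\]
is a lattice in $\mathbb C$.

\subsection{The manifold}
Let $n=5+r$ with $r\ge0$, and use coordinates $(z,t,u,x,y,w)$ on $\mathbb C^n=\mathbb C^5\times\mathbb C^r$; the $w_j$ only add a flat torus factor. Consider the following biholomorphisms, in which coordinates that are not mentioned are fixed:
\begin{align*}
a&\colon z\mapsto z+1, & e_\nu&\colon u\mapsto u+\nu\quad(\nu\in N),\\
b&\colon (z,t,u)\mapsto(z+\tau,\ t+z+\tfrac\tau2,\ u-t-\tfrac z2), & f_\lambda&\colon (x,y)\mapsto(x,y)+\lambda\quad(\lambda\in\Lambda),\\
c&\colon t\mapsto t+1, & h_\sigma&\colon w\mapsto w+\sigma\quad(\sigma\in\mathbb Z[i]^r),\\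
\delta&\colon (t,x,y)\mapsto(t+\omega,\ \varepsilon x,\ \varepsilon^{-1}y). &&
\end{align*}
Let $\Gamma$ be the group they generate. To control it we need a normal form for its elements. Let $T$ be the set of maps $\rho=h_\sigma f_\lambda e_\nu c^k\delta^l$ (the right factor acts first), that is,
\begin{equation}\label{eq:T}
\rho(z,t,u,(x,y),w)=(z,\ t+k+l\omega,\ u+\nu,\ S^l(x,y)+\lambda,\ w+\sigma).
\end{equation}

\begin{lemma}\label{lem:normal}
The set $T$ is a normal subgroup of $\Gamma$. Every $\gamma\in\Gamma$ has the form $\gamma=\rho\,a^mb^{m'}$ with $\rho\in T$ and $m,m'\in\mathbb Z$, and it acts on the coordinate $z$ by $z\mapsto z+m+m'\tau$.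
\end{lemma}

\begin{proof}
By \eqref{eq:T}, the map with parameters $(k,l,\nu,\lambda,\sigma)$ composed on the right with the map with parameters $(k',l',\nu',\lambda',\sigma')$ has parameters $(k+k',l+l',\nu+\nu',\lambda+S^l\lambda',\sigma+\sigma')$, and its inverse has parameters $(-k,-l,-\nu,-S^{-l}\lambda,-\sigma)$. Since $S\Lambda=\Lambda$, the set $T$ is a group. It contains all generators except $a$ and $b$.

The map $a$ commutes with $T$. Let $\rho$ be as in \eqref{eq:T} and put $v=k+l\omega\in N$. Both $b\rho$ and $\rho\,e_{-v}b$ act on $x,y,w$ as $\rho$ does, and both send $(z,t,u)$ to $(z+\tau,\ t+v+z+\frac\tau2,\ u+\nu-t-v-\frac z2)$. So $b\rho=\rho\,e_{-v}b$. As $e_v$ commutes with $b$, we get $b\rho b^{-1}=\rho\,e_{-v}$ and $b^{-1}\rho b=\rho\,e_v$, both in $T$. Thus $T$ is normal, and $\Gamma/T$ is generated by the classes of $a$ and $b$. Finally,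
\begin{align*}
ba(z,t,u)&=(z+1+\tau,\ t+z+1+\tfrac\tau2,\ u-t-\tfrac z2-\tfrac12),\\
ab(z,t,u)&=(z+1+\tau,\ t+z+\tfrac\tau2,\ u-t-\tfrac z2),
\end{align*}
so $ba=c\,e_{-1/2}\,ab$. Since $\frac12\in N$, the group $\Gamma/T$ is abelian, and the normal form follows.
\end{proof}

\begin{proposition}\label{prop:action}
The group $\Gamma$ acts freely, properly discontinuously and cocompactly on $\mathbb C^n$, so $X=\mathbb C^n/\Gamma$ is a compact connected complex manifold of dimension $n$. The coordinate $z$ induces a surjective holomorphic submersion $\pi\colon X\to E$ with connected fibers.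
\end{proposition}

\begin{proof}
Each claim is proved by treating first $z$, then $t$, then the remaining coordinates. Write $\gamma=\rho\,a^mb^{m'}$ with $\rho$ as in \eqref{eq:T}.

\emph{Free.} If $\gamma$ fixes a point, then $m+m'\tau=0$, so $m=m'=0$ and $\gamma=\rho$. Next $k+l\omega=0$, so $k=l=0$ because $\omega\notin\mathbb R$. Then $\rho$ is a translation with a fixed point, hence the identity.

\emph{Properly discontinuous.} Let $Q\subset\mathbb C^n$ be compact and suppose $\gamma Q\cap Q\ne\emptyset$. As $z$ is bounded on $Q$, finitely many $(m,m')$ occur. For fixed $(m,m')$ the map $\rho$ sends a point of the compact set $a^mb^{m'}Q$ into $Q$. Then $k+l\omega$ is bounded, which leaves finitely many $(k,l)$; for each of them $\nu,\lambda,\sigma$ are bounded elements of lattices, so finitely many occur.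

\emph{Cocompact.} Given a point, apply some $a^mb^{m'}$ to bring $z$ into a fixed closed fundamental parallelogram of $\Omega$. Apply some $c^k\delta^l$, which fixes $z$, to bring $t$ into one of $\mathbb Z+\omega\mathbb Z$. Apply $e_\nu,f_\lambda,h_\sigma$, which fix $z$ and $t$, to bring $u$, $(x,y)$, $w$ into compact fundamental domains of $N$, $\Lambda$, $\mathbb Z[i]^r$. So a compact set meets every orbit.

A free and properly discontinuous action by biholomorphisms has a complex manifold as quotient, and the quotient map is a covering. By Lemma~\ref{lem:normal}, $\pi$ is well defined, and in local coordinates it is the projection to $z$. A point of $\pi^{-1}([z])$ has a lift with first coordinate $z+m+m'\tau$, and $(a^mb^{m'})^{-1}$ moves it into $\{z\}\times\mathbb C^{n-1}$. So the fiber is the image of this hyperplane and is connected.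
\end{proof}

\subsection{The metric}
Take the base coordinates $q=(z,t,u,w)$, the form $\eta=2\,dz\,du+dt^2+\sum_jdw_j^2$ and $H=\vartheta(z)e^{2\pi it}$, so that
\[
g=g_H=2\,dz\,du+dt^2+2\,dx\,dy+\vartheta(z)e^{2\pi it}\,dx^2+\sum_{j=1}^rdw_j^2 .
\]

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The metric $g$ is nondegenerate by Lemma~\ref{lem:model}, and every generator of $\Gamma$ has the form in Lemma~\ref{lem:sym}. For $a,c,e_\nu,f_\lambda,h_\sigma$ the map $\varphi$ is a translation that fixes $H$, since $H$ has period $1$ in $z$ and in $t$ and does not depend on $u,w$; here $\mu=1$. For $b$, the map $\varphi$ preserves $H$ by \eqref{eq:Hb} and $\eta$ by \eqref{eq:etab}, and $\mu=1$. For $\delta$, the map $\varphi$ is $t\mapsto t+\omega$, which multiplies $H$ by $\varepsilon^{-2}$, and $\mu=\varepsilon$. So $g$ descends to a holomorphic Riemannian metric on $X$.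

The nonzero entries of $\eta^{-1}$ are $\eta^{zu}=\eta^{uz}=\eta^{tt}=\eta^{w_jw_j}=1$. Hence $\Delta_\eta H=2H_{zu}+H_{tt}+\sum_jH_{w_jw_j}=-4\pi^2H$, and Lemma~\ref{lem:model} gives
\begin{equation}\label{eq:Ric}
\mathrm{Ric}=2\pi^2H\,dx^2=2\pi^2\,\vartheta(z)e^{2\pi it}\,dx^2 .
\end{equation}
This tensor vanishes exactly on $D=\pi^{-1}([z_0])$, a fiber of $\pi$ and so a nonempty hypersurface different from $X$. A local isometry preserves $\mathrm{Ric}$ and cannot take a point of $D$ to a point of $X\setminus D$.
\end{proof}

\section{Killing fields and a meromorphic invariant}\label{sec:killing}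

We compute on $\mathbb C^n$, that is, in local coordinates on $X$. The form $dz$ is $\Gamma$-invariant, so it is defined on $X$, and $\ker dz=\ker d\pi$.

\begin{lemma}\label{lem:kill}
At every point of $X$ there are local Killing fields that span $\ker d\pi$.
\end{lemma}

\begin{proof}
The coefficients of $g$ do not depend on $u,x,y,w$, so $\partial_u,\partial_x,\partial_y,\partial_{w_j}$ are Killing fields. So is $\partial_t-\pi i\,(x\partial_x-y\partial_y)$: we have $\mathcal L_{\partial_t}g=2\pi iH\,dx^2$, while the Lie derivative along $x\partial_x-y\partial_y$ sends $dx$ to $dx$ and $dy$ to $-dy$, hence $g$ to $2H\,dx^2$. These $n-1$ fields are linearly independent at every point and are annihilated by $dz$.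
\end{proof}

To show that there are no Killing fields transverse to the fibers, we need an invariant that separates nearby fibers. The vanishing of $\mathrm{Ric}$ only singles out $D$, and the scalar curvature invariants vanish by Remark~\ref{rem:scalar}. A nonconstant invariant function cannot be holomorphic on all of $X$, so we look for a meromorphic one, given by a ratio of proportional invariant tensors.

\begin{lemma}\label{lem:inv}
Let $F\subset E$ be the image of the set of zeros of $\vartheta$ and of $\psi''$, let $U=\pi^{-1}(E\setminus F)$, and let $I=(\psi''')^2/(\psi'')^3$.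
\begin{enumerate}
\item[(a)] The set $F$ is finite, and $I$ is a nonconstant meromorphic function on $E$ that is holomorphic on $E\setminus F$.
\item[(b)] If a local isometry takes $p$ to $p'$, then $p\in U$ if and only if $p'\in U$, and in that case $I(\pi(p))=I(\pi(p'))$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Recall that the Weierstrass function $\wp$ of $\Omega$ is $\Omega$-periodic, is holomorphic off $\Omega$, equals $z^{-2}$ plus a holomorphic function near $0$, and satisfies $(\wp')^2=4\wp^3-g_2\wp-g_3$, where the cubic $4\xi^3-g_2\xi-g_3$ has three distinct roots. By \eqref{eq:psi}, $\psi''$ is $\Omega$-periodic. Its poles are the zeros of $\vartheta$. Since the zero at $z_0$ is simple, $\psi'-(z-z_0)^{-1}$ is holomorphic near $z_0$, and so is $\psi''+(z-z_0)^{-2}$. Thus $\psi''(z)+\wp(z-z_0)$ is entire and $\Omega$-periodic, hence a constant $C$. With $\wp$ evaluated at $z-z_0$,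
\[
\psi''=C-\wp,\qquad I=\frac{(\wp')^2}{(C-\wp)^3}=\frac{4\wp^3-g_2\wp-g_3}{(C-\wp)^3}.
\]
A nonconstant meromorphic function on $E$ takes each value finitely often, so $F$ is finite, and $I$ is holomorphic where $\psi''$ is finite and nonzero. If $I$ were constant, then, as $\wp$ takes infinitely many values, $4\xi^3-g_2\xi-g_3$ would be a constant multiple of $(\xi-C)^3$, which contradicts the distinctness of its roots.

(b) We build $U$ and $I\circ\pi$ from $g$ alone. Since $\eta^{zj}H_j=H_u=0$ and $\eta^{tj}H_j=H_t=2\pi iH$, Lemma~\ref{lem:model} gives
\begin{equation}\label{eq:par}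
\nabla dx=0,\qquad\nabla dz=0,\qquad\nabla dt=\pi iH\,dx^2 .
\end{equation}
The function $H$ is not invariant, because $dx$ is determined only up to a factor, but its logarithmic derivative is. On $X\setminus D$, \eqref{eq:Ric} and \eqref{eq:par} give
\[
\nabla\mathrm{Ric}=\kappa\otimes\mathrm{Ric},\qquad\kappa=\frac{dH}H=\psi'\,dz+2\pi i\,dt,
\]
and this equation determines the $1$-form $\kappa$ because $\mathrm{Ric}\neq0$ there. The form $\kappa$ still involves $dt$. Differentiating turns that part into a multiple of $\mathrm{Ric}$, which can be removed: by \eqref{eq:par},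
\[
\nabla\kappa=\psi''\,dz^2+2\pi i\cdot\pi iH\,dx^2=\psi''\,dz^2-\mathrm{Ric},
\qquad\text{so}\qquad B:=\nabla\kappa+\mathrm{Ric}=\psi''(z)\,dz^2 .
\]
The tensor $B$ involves only $z$, and $U$ is the set of points of $X\setminus D$ where $B\ne0$. The coefficient $\psi''$ depends on the scale of $dz$, so we take a logarithmic derivative once more. On $U$,
\[
\nabla B=\psi'''\,dz\otimes dz^2=\beta\otimes B,\qquad \beta=\frac{\psi'''}{\psi''}\,dz,\qquad \beta\otimes\beta=(I\circ\pi)\,B,
\]
and, as $B\ne0$, the first equation determines $\beta$ and the last determines $I\circ\pi$.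

Let $\phi$ be a local isometry with $\phi(p)=p'$. From $\phi^*\mathrm{Ric}=\mathrm{Ric}$ we see that $p\in D$ if and only if $p'\in D$. Suppose $p,p'\notin D$. Pulling back $\nabla\mathrm{Ric}=\kappa\otimes\mathrm{Ric}$ gives $\nabla\mathrm{Ric}=\phi^*\kappa\otimes\mathrm{Ric}$ near $p$, so $\phi^*\kappa=\kappa$ and then $\phi^*B=B$. Hence $p\in U$ if and only if $p'\in U$. In that case, pulling back the equations for $\beta$ and $I\circ\pi$ gives $\phi^*\beta=\beta$ and $I\circ\pi\circ\phi=I\circ\pi$ near $p$.
\end{proof}

If $\vartheta$ is replaced by an exponential $e^{\alpha z}$, then $\psi''=0$ and $B=0$; this is the homogeneous situation of Remark~\ref{rem:torus}.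

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The map $\pi$ is given by Proposition~\ref{prop:action}. Let $K$ be a Killing field on an open set $W\subset X$. By Lemma~\ref{lem:inv}(b) its local flow preserves $I\circ\pi$ on $W\cap U$, so $I'(z)\,dz(K)=0$ there, where $I'=dI/dz$. By Lemma~\ref{lem:inv}(a), $I'$ is a meromorphic function on $E$ that is not identically zero. So $dz(K)=0$ on $W$ outside finitely many fibers of $\pi$, and by continuity on all of $W$. With Lemma~\ref{lem:kill}, the local Killing fields span exactly $\ker d\pi$ at every point.

Local flows of Killing fields therefore preserve $\pi$, and each Killing orbit lies in one fiber. It is open in that fiber: if $K_1,\dots,K_{n-1}$ are Killing fields spanning $\ker d\pi$ at $p$, with flows $\phi^j_s$, then $(s_1,\dots,s_{n-1})\mapsto\phi^1_{s_1}\circ\dots\circ\phi^{n-1}_{s_{n-1}}(p)$ maps into the fiber with invertible differential at $0$, so its image is a neighborhood of $p$ in the fiber. A connected fiber is not partitioned into two or more nonempty open sets, so the Killing orbits are the fibers, which have codimension $1$.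

Each Killing orbit lies in an orbit of the pseudogroup, so every such orbit $O$ is a union of fibers. By Lemma~\ref{lem:inv}(b), either $O\cap U=\emptyset$, and then $\pi(O)\subset F$, or $O\subset U$, and then $\pi(O)$ lies in a level set of the nonconstant function $I$. In both cases $\pi(O)$ is finite. Finally, a locally homogeneous open subset lies in a single orbit, and a finite union of fibers has empty interior; so that subset is empty.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BD} Indranil Biswas and Sorin Dumitrescu, \emph{Holomorphic Riemannian metric and fundamental group}, arXiv:1804.03014 (2018).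
\bibitem{KN} Kobayashi and Nomizu, \emph{Foundations of Differential Geometry} I.
\end{thebibliography}
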